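\title{Associated primes of local cohomology over five-dimensional regular local rings}

\begin{abstract}
We prove that if $R$ is a regular local ring of dimension five, then every local cohomology module $H^i_I(M)$ of a finitely generated $R$-module $M$ has finitely many associated primes. This answers a question posed by Marley and Vassilev; an example of Katzman shows that the statement fails in dimension six. Countable prime avoidance in the completion moves the problem to a non-local excellent regular ring of dimension at most four. There an infinite set of associated primes accumulates at a prime of height at most three, and on an \'etale neighborhood of such a prime the local cohomology is assembled from pieces that vanish or are cofinite. The same method gives finiteness for modules of dimension at most four over arbitrary local rings and for all finitely generated modules over excellent rings of dimension at most three.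
\end{abstract}

\section{The question and the results}\label{sec:intro}

All rings are commutative and Noetherian. No assumption is made on the characteristic, and ramified mixed characteristic is allowed.

Let $I$ be an ideal of a ring $R$ and $M$ an $R$-module. The elements of $M$ killed by a power of $I$ form a submodule $\Gamma_I(M)$, the sections of $M$ supported on $V(I)$, and the local cohomology modules $H^i_I(M)$ are the right derived functors of $\Gamma_I$. If $I=(g_1,\dots,g_r)$, they are the cohomology modules of the \v{C}ech complex
\[
0\to M\to\bigoplus_k M_{g_k}\to\bigoplus_{k<l}M_{g_kg_l}\to\cdots\to M_{g_1\cdots g_r}\to 0 .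
\]
This complex is made of localizations, so $H^i_I(M)$ need not be finitely generated when $M$ is: already $H^1_{(x)}(k[x])=k[x,x^{-1}]/k[x]$ is not. One asks which consequences of finite generation survive.

A prime $P$ is \emph{associated} to a module $X$, written $P\in\operatorname{Ass}_RX$, if $R/P$ embeds in $X$. The support of $X$ is the union of the sets $V(P)$, and the set of zero divisors on $X$ is the union of the primes $P$, over $P\in\operatorname{Ass}_RX$. A finitely generated module has finitely many associated primes. If $\operatorname{Ass}_RH^i_I(M)$ is finite too, then the support of $H^i_I(M)$ is closed and prime avoidance can be used to find nonzerodivisors on it, as for a finitely generated module.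

Let $M$ be finitely generated. Every element of $H^i_I(M)$ is killed by a power of $I$, so every associated prime contains $I$. If $R$ is local and $\dim R/I\le1$, only finitely many primes contain $I$ and there is nothing to prove. For $i=0$ and $i=1$ finiteness always holds (Lemma~\ref{lem:low}), and for $i>\dim R$ the modules vanish. An infinite set of associated primes therefore needs room, and one expects finiteness when $\dim R$ is small. For regular local rings two known results bracket the threshold.
\begin{itemize}
\item[(1)] If $R$ is a regular local ring with $\dim R\le4$, then $\operatorname{Ext}^j_R(R/I,H^i_I(M))$ has finitely many associated primes for all $I$, all finitely generated $M$ and all $i,j\ge0$. In particular $H^i_I(M)$ has finitely many associated primes.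
\item[(2)] Katzman's example \cite{Ka} gives a finitely generated module over a six-dimensional regular local ring with a local cohomology module that has infinitely many associated primes.
\end{itemize}
The remaining case is posed as an open question in \cite{MV}.
\begin{quote}
Do there exist a regular local ring $R$ with $\dim R=5$, an ideal $I$, a finitely generated $R$-module $M$ and an index $i\ge0$ such that $\operatorname{Ass}_RH^i_I(M)$ is infinite?
\end{quote}
Result (1) suggests that the answer is no: for each non-maximal prime $Q$ of such an $R$, the ring $R_Q$ is regular of dimension at most four, so only finitely many associated primes lie inside $Q$. This is not a proof. If $P_1,P_2,\dots$ are distinct primes with $\dim R/P_n=1$, the module $\bigoplus_nR/P_n$ has infinitely many associated primes, and each non-maximal prime contains at most one of them. Information at single primes does not suffice; one needs information on neighborhoods of primes. The guess is nevertheless correct.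

\begin{theorem}\label{thm:main}
If $R$ is a regular local ring with $\dim R=5$, then $\operatorname{Ass}_RH^i_I(M)$ is finite for every ideal $I$, every finitely generated $R$-module $M$ and every $i\ge0$.
\end{theorem}

The theorem is deduced from a statement about rings that need not be local. Excellent rings are recalled in Section~\ref{sec:branches}.

\begin{theorem}\label{thm:four}
Let $B$ be an excellent ring with $\dim B\le4$ such that $B_{\mathfrak q}$ is regular for every non-maximal prime $\mathfrak q$; for instance, an excellent regular ring with $\dim B\le4$. Then $\operatorname{Ass}_BH^i_I(M)$ is finite for every ideal $I$, every finitely generated $B$-module $M$ and every $i\ge0$.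
\end{theorem}

\begin{theorem}\label{thm:more}
In each of the cases \textup{(a)--(c)}, the set of associated primes of $H^i_I(M)$ is finite for every ideal $I$ and every $i\ge0$.
\begin{itemize}
\item[(a)] $M$ is a finitely generated module over an excellent ring $B$ with $\dim B\le3$.
\item[(b)] $M$ is a finitely generated module with $\dim M\le4$ over an arbitrary local ring $R$.
\item[(c)] $M$ is a finitely generated module over a local ring $R$ with $\dim R\le5$ such that $\widehat R_{\mathfrak q}$ is regular for every prime $\mathfrak q$ of $\widehat R$ with $\dim\widehat R/\mathfrak q\ge2$.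
\end{itemize}
Moreover:
\begin{itemize}
\item[(d)] The bounds are sharp: $5$ in Theorem~\ref{thm:main} cannot be replaced by $6$, nor $4$ in Theorem~\ref{thm:four} by $5$, nor $3$ in \textup{(a)} by $4$, nor $4$ in \textup{(b)} by $5$.
\end{itemize}
\end{theorem}

The proof lowers the dimension twice. Suppose that $\operatorname{Ass}_RH^i_I(M)$ is infinite, with $R$ regular local of dimension five. We complete $R$, choose countably many associated primes $P_n$ of the same positive dimension, and invert everything outside $\bigcup_nP_n$. The result is an excellent regular ring $B$ of dimension at most four whose maximal ideals are the $P_n$ (Section~\ref{sec:local}). Next, an infinite set of primes of $B$ accumulates at a non-maximal prime $\mathfrak q$, which has height at most three, and $\dim B/\mathfrak q\le1$ if the height is three. It remains to prove finiteness on some neighborhood of $\mathfrak q$, and we have two tools that work on neighborhoods: the vanishing of all $H^i_I$ with $i\ge2$ extends from a prime to a neighborhood, and local cohomology with support in a closed set of dimension at most one is cofinite. Section~\ref{sec:two} shows the method for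 primes of height at most one, Section~\ref{sec:branches} treats modules of dimension two at $\mathfrak q$, and Section~\ref{sec:three} treats regular primes of height three. Result (1) is not used, and Katzman's example is used only for part (d).

\section{Associated primes and local cohomology}\label{sec:facts}

In this section $E$ is a ring, $\mathfrak a$ is an ideal of $E$, and modules are arbitrary unless said otherwise. A module is \emph{$\mathfrak a$-torsion} if each element is killed by a power of $\mathfrak a$.

\begin{itemize}
\item[(A1)] If $0\to X'\to X\to X''$ is exact, then $\operatorname{Ass}X'\subset\operatorname{Ass}X\subset\operatorname{Ass}X'\cup\operatorname{Ass}X''$.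
\item[(A2)] For a multiplicative set $S$, the associated primes of the $S^{-1}E$-module $S^{-1}X$ are the $S^{-1}P$ with $P\in\operatorname{Ass}_EX$ and $P\cap S=\emptyset$. In particular $\operatorname{Ass}_E(X_g)\subset\operatorname{Ass}_EX$ for $g\in E$.
\item[(A3)] If $X$ is $\mathfrak a$-torsion, then $\operatorname{Ass}X=\operatorname{Ass}\operatorname{Hom}(E/\mathfrak a,X)$. Indeed, $\operatorname{Hom}(E/\mathfrak a,X)$ is the submodule of elements killed by $\mathfrak a$, and if a prime $P$ is the annihilator of $x\in X$, then $\mathfrak a^n\subset P$ for some $n$, so $\mathfrak a\subset P$ and $\mathfrak ax=0$. Thus $\operatorname{Ass}X$ is finite as soon as $\operatorname{Hom}(E/\mathfrak a,X)$ is finitely generated.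
\end{itemize}

\begin{lemma}\label{lem:flat}
Let $E\to E'$ be a flat ring map, $X$ an $E$-module and $P\in\operatorname{Ass}_EX$ with $PE'\ne E'$. Then some prime in $\operatorname{Ass}_{E'}(X\otimes_EE')$ contracts to $P$.
\end{lemma}

\begin{proof}
By flatness, $E/P\hookrightarrow X$ gives $E'/PE'\hookrightarrow X\otimes_EE'$. The nonzero module $E'/PE'$ has an associated prime $P'$, and $P'\supset PE'$. An element $b\in E\setminus P$ acts injectively on $E/P$, hence on $E'/PE'$ by flatness, so $b\notin P'$.
\end{proof}

We use the following facts on local cohomology; (L1) can be read off the \v{C}ech complex and the definition.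
\begin{itemize}
\item[(L1)] The modules $H^i_{\mathfrak a}(N)$ are $\mathfrak a$-torsion, depend only on $\sqrt{\mathfrak a}$, commute with direct sums in $N$, and vanish for $i>r$ if $\mathfrak a$ has $r$ generators. They vanish for $i>0$ if $N$ is $\mathfrak a$-torsion. For a ring map $E\to E'$ and an $E'$-module $N'$ we have $H^i_{\mathfrak a}(N')=H^i_{\mathfrak aE'}(N')$ (independence of base), and we write $H^i_{\mathfrak a}$ for both. If $E\to E'$ is flat, then $H^i_{\mathfrak a}(N)\otimes_EE'=H^i_{\mathfrak a}(N\otimes_EE')$ (flat base change).
\item[(L2)] With $U=\operatorname{Spec}E\setminus V(\mathfrak a)$, we have $H^i_{\mathfrak a}(N)\cong H^{i-1}(U,\widetilde N)$ for $i\ge2$.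
\item[(L3)] If $\mathfrak a$ is proper, the least $i$ with $H^i_{\mathfrak a}(E)\ne0$ is the grade of $\mathfrak a$. If $E$ is regular, hence Cohen--Macaulay, the grade of $\mathfrak a$ equals its height.
\item[(L4)] (Grothendieck vanishing.) $H^i_{\mathfrak a}(N)=0$ for $i>\dim E$.
\item[(L5)] (Hartshorne--Lichtenbaum vanishing.) Let $(D,\mathfrak n)$ be local of dimension $d$ and $\mathfrak a\subset\mathfrak n$. Then $H^d_{\mathfrak a}(D)=0$ if and only if $\dim\widehat D/(\mathfrak a\widehat D+\mathfrak p)\ge1$ for all primes $\mathfrak p$ of $\widehat D$ with $\dim\widehat D/\mathfrak p=d$.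
\item[(L6)] (Bahmanpour--Naghipour \cite{BN}.) Let $E$ be any ring, not necessarily local, $\mathfrak b$ an ideal with $\dim E/\mathfrak b\le1$, and $N$ a finitely generated module. Then each $H^i_{\mathfrak b}(N)$ is \emph{$\mathfrak b$-cofinite}: $\operatorname{Ext}^j_E(E/\mathfrak b,H^i_{\mathfrak b}(N))$ is finitely generated for all $j$.
\end{itemize}
By (A3), a $\mathfrak b$-torsion, $\mathfrak b$-cofinite module has finitely many associated primes. It matters that (L6) holds for non-local $E$: we apply it where $V(\mathfrak b)$ may be a curve with infinitely many closed points.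

We write $\operatorname{cd}(\mathfrak a,E)\le c$ if $H^i_{\mathfrak a}(N)=0$ for all $i>c$ and all $E$-modules $N$. By independence of base this passes to localizations of $E$. It is enough to test $N=E$. Indeed, suppose $H^i_{\mathfrak a}(E)=0$ for $i>c$. For large $i$ the functor $H^i_{\mathfrak a}$ is zero by (L1). If $i>c$ and $H^{i+1}_{\mathfrak a}$ is zero, then a surjection $F\to N$ from a free module gives a surjection $0=H^i_{\mathfrak a}(F)\to H^i_{\mathfrak a}(N)$, so $H^i_{\mathfrak a}$ is zero.

\begin{lemma}\label{lem:low}
Let $N$ be a finitely generated $E$-module.
\begin{itemize}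
\item[(a)] $\operatorname{Ass}H^0_{\mathfrak a}(N)$ and $\operatorname{Ass}H^1_{\mathfrak a}(N)$ are finite.
\item[(b)] If $H^0_{\mathfrak a}(N)=0$ and $H^1_{\mathfrak a}(N)$ is finitely generated, then $\operatorname{Ass}H^2_{\mathfrak a}(N)$ is finite.
\end{itemize}
\end{lemma}

\begin{proof}
The functor $\Gamma_{\mathfrak a}$ preserves injectives and $\operatorname{Hom}(E/\mathfrak a,\Gamma_{\mathfrak a}(-))=\operatorname{Hom}(E/\mathfrak a,-)$, so there is a spectral sequence
\[
E_2^{p,q}=\operatorname{Ext}^p(E/\mathfrak a,H^q_{\mathfrak a}(N))\ \Rightarrow\ \operatorname{Ext}^{p+q}(E/\mathfrak a,N)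
\]
with finitely generated abutment and differentials $d_r\colon E_r^{p,q}\to E_r^{p+r,q-r+1}$. By (A3) it suffices to show that $E_2^{0,q}$ is finitely generated. No nonzero differential enters the column $p=0$, and $E_\infty^{0,q}$ is a quotient of $\operatorname{Ext}^q(E/\mathfrak a,N)$.

(a) The module $H^0_{\mathfrak a}(N)\subset N$ is finitely generated. Put $\bar N=N/\Gamma_{\mathfrak a}(N)$. Then $H^0_{\mathfrak a}(\bar N)=0$, and $H^1_{\mathfrak a}(N)=H^1_{\mathfrak a}(\bar N)$ because the torsion module $\Gamma_{\mathfrak a}(N)$ has no higher local cohomology. For $\bar N$ the row $q=0$ vanishes, so $d_2\colon E_2^{0,1}\to E_2^{2,0}$ is zero and $E_2^{0,1}=E_\infty^{0,1}$ is finitely generated.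

(b) Again the row $q=0$ vanishes, so $d_3\colon E_3^{0,2}\to E_3^{3,0}$ is zero, and the kernel of $d_2\colon E_2^{0,2}\to E_2^{2,1}$ is the finitely generated module $E_\infty^{0,2}$. The target $E_2^{2,1}=\operatorname{Ext}^2(E/\mathfrak a,H^1_{\mathfrak a}(N))$ is finitely generated by hypothesis. Hence $E_2^{0,2}$ is finitely generated.
\end{proof}

\section{The method on rings of dimension two}\label{sec:two}

The first lemma says where an infinite set of associated primes must be looked for.

\begin{lemma}[accumulation]\label{lem:accumulate}
Let $H$ be a module over a ring $B$. Suppose that for every non-maximal prime $\mathfrak q$ there is a flat ring map $B\to B'$ such that the image of $\operatorname{Spec}B'\to\operatorname{Spec}B$ is an open set containing $\mathfrak q$ and $\operatorname{Ass}_{B'}(H\otimes_BB')$ is finite. Then $\operatorname{Ass}_BH$ is finite.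
\end{lemma}

\begin{proof}
Suppose $\Sigma=\operatorname{Ass}_BH$ is infinite. Since $\operatorname{Spec}B$ is a Noetherian space, there is a closed set $Z$ that is minimal among closed sets containing infinitely many points of $\Sigma$. If $Z$ were a union of two proper closed subsets, one of them would contain infinitely many points of $\Sigma$. So $Z=V(\mathfrak q)$ for a prime $\mathfrak q$, and $\mathfrak q$ is not maximal because $Z$ is infinite. Take $B'$ as in the hypothesis, with open image $O\ni\mathfrak q$. The closed set $Z\setminus O$ is a proper subset of $Z$, so it contains only finitely many points of $\Sigma$, and infinitely many $P\in\Sigma$ lie in $O$. For these $PB'\ne B'$, and Lemma~\ref{lem:flat} gives associated primes of $H\otimes_BB'$ with pairwise distinct contractions $P$. This contradicts the finiteness of $\operatorname{Ass}_{B'}(H\otimes_BB')$.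
\end{proof}

Nothing is required at maximal ideals, and this is where one dimension is gained: $\operatorname{ht}\mathfrak q+\dim B/\mathfrak q\le\dim B$ and $\dim B/\mathfrak q\ge1$. The simplest choice is $B'=B_s$ with $s\notin\mathfrak q$. Replacing $B$ by such a $B_s$, and extending all ideals and modules, will be called \emph{shrinking}. A finitely generated module $Y$ with $Y_{\mathfrak q}=0$ becomes zero after shrinking, so an inclusion or equality of ideals that holds in $B_{\mathfrak q}$ holds after shrinking.

The choice $B'=B_{\mathfrak q}$ is not allowed, and this is the difficulty, because $H$ is not finitely generated. For an infinite field $k$, the $k[t]$-module $H=\bigoplus_{a\in k}k[t]/(t-a)$ vanishes at the prime $(0)$ but has infinitely many associated primes on every neighborhood of it. So the vanishing of one module $H^i_I(M)$ at $\mathfrak q$ gives nothing by itself. The condition $\operatorname{cd}\le1$ is different. It says that the complement of $V(\mathfrak a)$ is affine, and affineness is certified by a single equation with finitely many denominators.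

\begin{lemma}[spreading out]\label{lem:spread}
Let $\mathfrak a$ be an ideal of a ring $E$ and $Q$ a prime with $\operatorname{cd}(\mathfrak aE_Q,E_Q)\le1$. Then there is $s\in E\setminus Q$ with $\operatorname{cd}(\mathfrak aE_s,E_s)\le1$.
\end{lemma}

\begin{proof}
Let $\mathfrak a=(g_1,\dots,g_r)$, let $U=\operatorname{Spec}E\setminus V(\mathfrak a)$, and let $U_Q$ and $U_s$ be the corresponding open subsets of $\operatorname{Spec}E_Q$ and $\operatorname{Spec}E_s$. The ring $G=\Gamma(U,\mathcal O)$ is the kernel of $\bigoplus_kE_{g_k}\to\bigoplus_{k<l}E_{g_kg_l}$, and localization is exact, so $\Gamma(U_Q,\mathcal O)=G_Q$ and $\Gamma(U_s,\mathcal O)=G_s$.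

Let $\mathcal F$ be a quasi-coherent sheaf on $U_Q$. Its direct image on $\operatorname{Spec}E_Q$ is quasi-coherent, so $\mathcal F$ is the restriction of $\widetilde N$ for an $E_Q$-module $N$, and $H^1(U_Q,\mathcal F)=H^2_{\mathfrak a}(N)=0$ by (L2). By Serre's criterion, a Noetherian scheme on which $H^1$ of every quasi-coherent sheaf vanishes is affine. So $U_Q=\operatorname{Spec}G_Q$, and since the sets where the $g_k$ do not vanish cover $U_Q$, the $g_k$ generate the unit ideal of $G_Q$. Clearing denominators, there are $h_k\in G$ and $s_1,s_2\in E\setminus Q$ with $s_2(s_1-\sum_kg_kh_k)=0$ in $G$. With $s=s_1s_2$, the $g_k$ generate the unit ideal of $G_s=\Gamma(U_s,\mathcal O)$.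

A scheme $X$ is affine if finitely many global functions generate the unit ideal of $\Gamma(X,\mathcal O)$ and have affine non-vanishing loci \cite[Ex.~II.2.17]{Ha}. The non-vanishing locus of $g_k$ on $U_s$ is $\operatorname{Spec}E_{sg_k}$. So $U_s$ is affine, and $H^i_{\mathfrak a}(N)=H^{i-1}(U_s,\widetilde N)=0$ for $i\ge2$ and every $E_s$-module $N$.
\end{proof}

These two lemmas already settle the smallest case.

\begin{proposition}\label{prop:dimtwo}
If $\dim B\le2$, then $\operatorname{Ass}_BH^i_I(M)$ is finite for all $I$, all finitely generated $M$ and all $i$.
\end{proposition}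

\begin{proof}
By Lemma~\ref{lem:low}(a) let $i\ge2$. A non-maximal prime $\mathfrak q$ has $\dim B_{\mathfrak q}\le1$, so $\operatorname{cd}(IB_{\mathfrak q},B_{\mathfrak q})\le1$ by (L4). By Lemma~\ref{lem:spread}, $H^i_I(M)_s=H^i_I(M_s)=0$ for some $s\notin\mathfrak q$. Lemma~\ref{lem:accumulate} applies.
\end{proof}

\begin{example}\label{ex:txy}
Let $B=k[t,x,y]/(txy)$ and $I=(x,y)$. The only non-maximal prime containing $I$ is $\mathfrak q=(x,y)$, the generic point of the $t$-axis. Take $s=t$ and $A=k[t,t^{-1}]$, so that $B_t=A[x,y]/(xy)$. The complement of $V(I)$ in $\operatorname{Spec}B_t$ is the disjoint union of the loci $x\ne0$ and $y\ne0$, its ring of functions is $A[x,x^{-1}]\times A[y,y^{-1}]$, and the certificate of affineness is $1=x\cdot(x^{-1},0)+y\cdot(0,y^{-1})$. Hence $H^2_I(M)$ is supported on $V(I)\cap V(t)$, and its only possible associated prime is $(t,x,y)$. This prime does occur: for $M=B/tB=k[x,y]$ the class of $1/(xy)$ in $H^2_I(M)=M_{xy}/(M_x+M_y)$ is nonzero. So shrinking cannot be avoided, and it costs only finitely many points of the accumulating curve.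
\end{example}

\section{Branches and modules of dimension two}\label{sec:branches}

In dimension two at $\mathfrak q$, Grothendieck vanishing no longer gives $\operatorname{cd}\le1$, and (L5) takes its place.

\begin{lemma}\label{lem:cdone}
Let $(D,\mathfrak n)$ be local and $\mathfrak a\subset\mathfrak n$. Then $\operatorname{cd}(\mathfrak a,D)\le1$ if $\dim D\le1$, or if $\dim D=2$, $\widehat D$ is a domain and $\mathfrak a$ is not $\mathfrak n$-primary.
\end{lemma}

\begin{proof}
The first case is (L4). In the second, $H^i_{\mathfrak a}(D)=0$ for $i\ge3$ by (L4). The only prime $\mathfrak p$ of $\widehat D$ with $\dim\widehat D/\mathfrak p=2$ is $(0)$, and $\dim\widehat D/\mathfrak a\widehat D=\dim D/\mathfrak a\ge1$, so $H^2_{\mathfrak a}(D)=0$ by (L5).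
\end{proof}

It is not enough that $D$ be a domain.

\begin{example}\label{ex:node}
Let $\operatorname{char}k\ne2$, let $A=k[x,y,z]/(y^2-x^2(1+x))$, a domain since $1+x$ is not a square in $k(x,z)$, and let $D$ be the localization of $A$ at $(x,y,z)$. Put $\mathfrak a=(z^2+2z-x,\ y-x-xz)$. Modulo $\mathfrak a$ we have $1+x=(1+z)^2$ and $y=x(1+z)$, so the equation of $A$ holds automatically and $D/\mathfrak aD=k[z]_{(z)}$ has dimension one. Let $r\in k[[x]]$ be the square root of $1+x$ with constant term $1$. Then $\widehat D=k[[x,y,z]]/((y-xr)(y+xr))$. On the branch $\widehat D/(y+xr)=k[[x,z]]$ the generators of $\mathfrak a$ become $z(z+2)-x$ and $-x(r+1+z)$, which generate $(x,z)$ because $z+2$ and $r+1+z$ are units. So $H^2_{\mathfrak a}(D)\ne0$ by (L5). The curve $V(\mathfrak a)$ lies on one branch of the surface and meets the other only at the origin.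
\end{example}

The branches must therefore be separated. They are visible in the completion, but the completion is a local ring and cannot serve as $B'$ in Lemma~\ref{lem:accumulate}. In the example the branches are already defined over $A[r]_{2r}/(r^2-1-x)$, a finitely generated flat $A$-algebra. For excellent rings this is the rule: the branches are defined over the henselization, which is a limit of such algebras.

\subsection*{Excellent rings} A ring is \emph{excellent} if it is universally catenary, the fibers of $B_{\mathfrak p}\to\widehat{B_{\mathfrak p}}$ are geometrically regular for every prime $\mathfrak p$, and the regular locus of every finitely generated $B$-algebra is open. We use only the following.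
\begin{itemize}
\item[(X1)] Complete local rings are excellent. Localizations, quotients, \'etale algebras and henselizations \cite[18.7.6]{EGA} of excellent rings are excellent.
\item[(X2)] The regular locus of an excellent ring is open.
\item[(X3)] The normalization of an excellent domain is a finite algebra over it and is excellent. The completion of an excellent normal local ring is normal, hence a domain.
\end{itemize}

\subsection*{\'Etale neighborhoods} A $B$-algebra $B'$ is \emph{\'etale} if it is finitely generated and flat and each fiber $B'\otimes_B\kappa(\mathfrak p)$ is a finite product of finite separable field extensions of $\kappa(\mathfrak p)$. An \emph{\'etale neighborhood} of $(B,\mathfrak q)$ is a pair $(B',\mathfrak q')$ with $B'$ \'etale over $B$, $\mathfrak q'$ a prime over $\mathfrak q$, and $\kappa(\mathfrak q')=\kappa(\mathfrak q)$. A local ring is \emph{henselian} if every finite algebra over it is a product of local rings; quotients of henselian local rings are henselian.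
\begin{itemize}
\item[(E1)] The pair $(B,\mathfrak q)$, every shrinking $(B'_s,\mathfrak q'B'_s)$ with $s\notin\mathfrak q'$, and every \'etale neighborhood of $(B',\mathfrak q')$ are \'etale neighborhoods of $(B,\mathfrak q)$.
\item[(E2)] The image of $\operatorname{Spec}B'\to\operatorname{Spec}B$ is open, so Lemma~\ref{lem:accumulate} applies to \'etale neighborhoods. If $B$ is regular, so is $B'$. Distinct primes of $B'$ with the same contraction are incomparable, since the fibers are products of fields. So strict chains of primes contract to strict chains, and $\dim B'/\mathfrak qB'\le\dim B/\mathfrak q$.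
\item[(E3)] The \'etale neighborhoods form a filtered system whose colimit $B^h$ is the henselization of $B_{\mathfrak q}$. It is a henselian local ring with maximal ideal $\mathfrak qB^h$, which contracts to $\mathfrak q'$ in $B'$. The map $B'_{\mathfrak q'}\to B^h$ is faithfully flat and induces an isomorphism on completions. Hence, for an ideal $\mathfrak c'\subset\mathfrak q'$ of $B'$, the local rings $(B'/\mathfrak c')_{\mathfrak q'}$ and $B^h/\mathfrak c'B^h$ have the same completion and the same dimension. In particular $\dim B^h=\dim B_{\mathfrak q}$, and $B^h$ is regular if $B_{\mathfrak q}$ is.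
\item[(E4)] Finitely many elements of $B^h$, and hence generators of finitely many ideals, come from one $B'$. If $Y$ is a finitely generated $B'$-module with $Y\otimes_{B'}B^h=0$, then $Y_{\mathfrak q'}=0$ by faithful flatness, so $Y=0$ after shrinking. Taking $Y=(\mathfrak c'+\mathfrak e')/\mathfrak e'$, an inclusion $\mathfrak c'B^h\subset\mathfrak e'B^h$ between extended ideals gives $\mathfrak c'\subset\mathfrak e'$ after shrinking.
\end{itemize}

\begin{lemma}\label{lem:hensel}
If $D$ is an excellent henselian local domain, then $\widehat D$ is a domain.
\end{lemma}

\begin{proof}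
The normalization $D^\nu$ is finite over $D$ by (X3), so it is a product of local rings; being a domain, it is local. By (X3) its completion is a domain, and this completion is $D^\nu\otimes_D\widehat D$ because $D^\nu$ is finite and local over $D$. Since $\widehat D$ is flat over $D$, the inclusion $D\subset D^\nu$ gives $\widehat D\subset D^\nu\otimes_D\widehat D$.
\end{proof}

The next lemma combines the last three. It is the form in which vanishing is used from now on.

\begin{lemma}[one branch]\label{lem:branch}
Let $B$ be excellent, $\mathfrak q$ a prime, $I\subset\mathfrak q$ an ideal, $(B',\mathfrak q')$ an \'etale neighborhood, and $\mathfrak h'$ an ideal of $B'$ such that $\mathfrak h=\mathfrak h'B^h$ is prime. Assume that $\dim B^h/\mathfrak h\le1$, or that $\dim B^h/\mathfrak h=2$ and $\sqrt{IB^h+\mathfrak h}\ne\mathfrak qB^h$. Then $\operatorname{cd}(I,B'/\mathfrak h')\le1$ after shrinking $B'$.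
\end{lemma}

\begin{proof}
Since $\mathfrak h\subset\mathfrak qB^h$, (E3) gives $\mathfrak h'\subset\mathfrak q'$. Put $D=(B'/\mathfrak h')_{\mathfrak q'}$. By (E3), $D$ has the completion and the dimension of $B^h/\mathfrak h$, which is an excellent henselian local domain by (X1). So $\widehat D$ is a domain by Lemma~\ref{lem:hensel}. If $\dim D=2$, then $\dim D/ID=\dim B^h/(IB^h+\mathfrak h)\ge1$ by (E3) and the hypothesis, so $ID$ is not primary to the maximal ideal. Lemma~\ref{lem:cdone} gives $\operatorname{cd}(ID,D)\le1$. Apply Lemma~\ref{lem:spread} to $E=B'/\mathfrak h'$ and $Q=\mathfrak q'/\mathfrak h'$, and lift $s$ to $B'\setminus\mathfrak q'$.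
\end{proof}

The branches not covered are those of dimension two that meet $V(I)$ only in the closed point. On them $H^2_I$ does not vanish, but near $\mathfrak q$ it is local cohomology with support in $V(\mathfrak q)$, and (L6) applies if $\dim B/\mathfrak q\le1$. A module may live on branches of both kinds, and then neither tool applies to it directly.

\begin{example}\label{ex:split}
Let $B=k[t,x,y,z]/(xy)$, $I=(x,z)$, $\mathfrak q=(x,y,z)$. Here $\dim B_{\mathfrak q}=2$ and $B/\mathfrak q=k[t]$, while $B/I=k[t,y]$ has dimension two, so (L6) does not apply to $I$. Put $T_1=yB\cong B/xB=k[t,y,z]$ and $T_2=B/yB=k[t,x,z]$. On $T_1$ the ideal $I$ acts through the principal ideal $(z)$, so $H^i_I(T_1)=0$ for $i\ge2$ and $H^2_I(B)\cong H^2_I(T_2)$. On $T_2$ we may replace $I$ by $I+yB=\mathfrak q$, and $\dim B/\mathfrak q=1$. Explicitly, $H^2_I(T_2)$ is the free $k[t]$-module on the monomials $x^{-a}z^{-b}$ with $a,b\ge1$, the submodule killed by $\mathfrak q$ is $k[t]x^{-1}z^{-1}\cong B/\mathfrak q$, and $\operatorname{Ass}H^2_I(B)=\{\mathfrak q\}$. In particular $H^2_I(B)$ does not vanish at $\mathfrak q$.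
\end{example}

\begin{lemma}[splitting]\label{lem:split}
Let $B$ be excellent, $\mathfrak q$ a prime, $I\subset\mathfrak q$ an ideal, and $T$ a finitely generated $B$-module with $\dim T_{\mathfrak q}\le2$. If $\dim T_{\mathfrak q}=2$, assume $\dim B/\mathfrak q\le1$. Then there are an \'etale neighborhood $(B',\mathfrak q')$, a submodule $T_1$ of $T'=T\otimes_BB'$ and an ideal $\mathfrak b\supset IB'$ such that $H^i_I(T_1)=0$ for all $i\ge2$ and, with $T_2=T'/T_1$, all $H^i_I(T_2)$ are $\mathfrak b$-torsion and $\mathfrak b$-cofinite.
\end{lemma}

\begin{proof}
If $T_{\mathfrak q}=0$, shrink so that $T=0$. Otherwise $\mathfrak c=\operatorname{Ann}T\subset\mathfrak q$, the support of $T\otimes_BB^h$ is $V(\mathfrak cB^h)$, and $\dim B^h/\mathfrak cB^h=\dim T_{\mathfrak q}\le2$ by (E3). Let $\mathfrak h_1,\dots,\mathfrak h_r$ be the minimal primes of this support. Let $K_2$ be the set of $k$ with $\dim B^h/\mathfrak h_k=2$ and $\sqrt{IB^h+\mathfrak h_k}=\mathfrak qB^h$, and let $K_1$ be the set of the remaining $k$. Choose $N$ such that $(\prod_k\mathfrak h_k)^N$ kills $T\otimes_BB^h$ and $\mathfrak q^NB^h\subset IB^h+\mathfrak h_k$ for $k\in K_2$.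

By (E4) there are $(B',\mathfrak q')$ and ideals $\mathfrak h'_k$ of $B'$ with $\mathfrak h'_kB^h=\mathfrak h_k$. Put $\mathfrak c'=\prod_{k\in K_1}\mathfrak h'_k$ and $\mathfrak d'=\prod_{k\in K_2}\mathfrak h'_k$, an empty product being $B'$. By flatness $((\mathfrak c'\mathfrak d')^NT')\otimes_{B'}B^h=(\prod_k\mathfrak h_k)^N(T\otimes_BB^h)=0$. So (E4) and Lemma~\ref{lem:branch} allow us to shrink $B'$ finitely many times and obtain
\[
(\mathfrak c'\mathfrak d')^NT'=0,\qquad \mathfrak q^NB'\subset IB'+\mathfrak h'_k\ \ (k\in K_2),\qquad \operatorname{cd}(I,B'/\mathfrak h'_k)\le1\ \ (k\in K_1).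
\]

Put $T_1=\mathfrak d'^NT'$. It is killed by $\mathfrak c'^N=\mathfrak e_1\cdots\mathfrak e_l$, where each $\mathfrak e_j$ is one of the $\mathfrak h'_k$ with $k\in K_1$. The factors of the filtration $T_1\supset\mathfrak e_1T_1\supset\mathfrak e_1\mathfrak e_2T_1\supset\dots\supset0$ are modules over the rings $B'/\mathfrak e_j$, so their $H^i_I$ vanish for $i\ge2$. The long exact sequences give $H^i_I(T_1)=0$ for $i\ge2$.

Put $\mathfrak b=IB'+\mathfrak d'^N$. The module $T_2$ is killed by $\mathfrak d'^N$, and $IB'$ and $\mathfrak b$ have the same image in $B'/\mathfrak d'^N$, so $H^i_I(T_2)=H^i_{\mathfrak b}(T_2)$, which is $\mathfrak b$-torsion. If $K_2=\emptyset$, then $T_2=0$. If $K_2\ne\emptyset$, then $\dim T_{\mathfrak q}=2$, so $\dim B/\mathfrak q\le1$ by hypothesis. Moreover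
\[
V(\mathfrak b)=V(IB')\cap V(\mathfrak d')=\bigcup_{k\in K_2}V(IB'+\mathfrak h'_k)\subset V(\mathfrak qB'),
\]
so $\dim B'/\mathfrak b\le\dim B'/\mathfrak qB'\le1$ by (E2), and (L6) gives cofiniteness.
\end{proof}

Excellence entered through Lemma~\ref{lem:hensel}, and the bound on $\dim B/\mathfrak q$ through (L6).

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
By Lemma~\ref{lem:low}(a) let $i\ge2$, and by Lemma~\ref{lem:accumulate} fix a non-maximal prime $\mathfrak q$. If $I\not\subset\mathfrak q$, invert an element of $I\setminus\mathfrak q$; the $I$-torsion module $H^i_I(M)$ becomes zero. Let $I\subset\mathfrak q$. Since $\dim B\le3$, we have $\dim M_{\mathfrak q}\le\operatorname{ht}\mathfrak q\le2$, and $\dim B/\mathfrak q\le1$ if $\dim M_{\mathfrak q}=2$. Apply Lemma~\ref{lem:split} with $T=M$. As $H^i_I(T_1)=H^{i+1}_I(T_1)=0$, we get $H^i_I(M\otimes_BB')\cong H^i_I(T_2)$, which has finitely many associated primes by (A3).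
\end{proof}

\section{Regular primes of height three}\label{sec:three}

\begin{proposition}\label{prop:three}
Let $B$ be an excellent regular domain and $\mathfrak q$ a prime of height $d\le3$, with $\dim B/\mathfrak q\le1$ if $d=3$. Let $I$ be an ideal, $M$ a finitely generated $B$-module and $i\ge2$. Then there is an \'etale neighborhood $(B',\mathfrak q')$ such that $\operatorname{Ass}_{B'}H^i_I(M\otimes_BB')$ is finite.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:four} from Proposition~\ref{prop:three}]
By Lemma~\ref{lem:low}(a) let $i\ge2$, and by Lemma~\ref{lem:accumulate} and flat base change it suffices to treat a non-maximal prime $\mathfrak q$. From $\dim B\le4$ we get $d=\operatorname{ht}\mathfrak q\le3$, and $\dim B/\mathfrak q\le1$ if $d=3$. By hypothesis $\mathfrak q$ lies in the regular locus, which is open by (X2), so we may shrink until $B$ is regular. A regular ring is a finite product of domains, and inverting the idempotent of the factor that contains $\mathfrak q$ makes it a domain. Shrinking keeps $B$ excellent, keeps $d$, and does not increase $\dim B/\mathfrak q$. Now apply the proposition and (E1).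
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
The hypotheses are preserved by shrinking, which we use freely. If $I\not\subset\mathfrak q$, invert an element of $I\setminus\mathfrak q$. If $I=0$, then $H^i_I=0$ for $i\ge1$. If $d\le1$, Lemmas~\ref{lem:cdone} and~\ref{lem:spread} give $H^i_I(M)=0$ after shrinking. So let $0\ne I\subset\mathfrak q$ and $d\in\{2,3\}$.

The module $M$ may have dimension three at $\mathfrak q$, so Lemma~\ref{lem:split} does not apply to it, and $H^2_I(M)$ need not vanish near $\mathfrak q$, as $I=(x,y)$ in $k[x,y,z]$ shows. For $i=2$ we separate the torsion of $M$, which has smaller dimension, from the torsion-free quotient, to which we want to apply Lemma~\ref{lem:low}(b). That lemma needs a finitely generated $H^1_I$, which fails for $I=(x)\subset k[x]$. So we first remove the components of $V(I)$ of codimension one.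

\medskip\noindent\textbf{Step 1: reduction to $\operatorname{ht}I\ge2$.}
The regular local ring $B_{\mathfrak q}$ is a unique factorization domain, so its height-one primes are principal. Let $g$ be the product of generators of the height-one minimal primes of $IB_{\mathfrak q}$, taken in $B$ after multiplying by units, with $g=1$ if there are none. The intersection of these primes is $gB_{\mathfrak q}$. Let $J\subset B$ be the intersection of the contractions of the minimal primes of $IB_{\mathfrak q}$ of height at least two, with $J=B$ if there are none. Contraction preserves height, so either $J=B$, or $J\subset\mathfrak q$ and $\operatorname{ht}J\ge2$; this persists under shrinking. The ideals $\sqrt I$ and $gB\cap J$ agree in $B_{\mathfrak q}$, hence after shrinking, and then $V(I)=V(g)\cup V(J)$. The complement of $V(I)$ in $\operatorname{Spec}B$ is the complement of $V(JB_g)$ in $\operatorname{Spec}B_g$, so (L2), used twice, gives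
\[
H^i_I(M)\cong H^{i-1}\bigl(\operatorname{Spec}B_g\setminus V(JB_g),\widetilde{M_g}\bigr)\cong H^i_J(M)_g .
\]
By flat base change, $H^i_I(M\otimes_BB')\cong H^i_J(M\otimes_BB')_g$ for every \'etale neighborhood $B'$. If $J=B$ these modules are zero. Otherwise (A2) shows that the proposition for $J$ implies it for $I$.

From now on $I\subset\mathfrak q$ and $\operatorname{ht}I\ge2$. By (L3) and flat base change,
\begin{equation}\label{eq:grade}
H^0_I(B')=H^1_I(B')=0\quad\text{for every flat $B$-algebra } B'.
\end{equation}

\medskip\noindent\textbf{Step 2: the case $i=2$.}
Let $T$ be the torsion submodule of $M$. It is killed by some nonzero $b\in B$, so $\dim T_{\mathfrak q}\le\dim B_{\mathfrak q}/bB_{\mathfrak q}\le d-1\le2$, and $\dim T_{\mathfrak q}=2$ forces $d=3$, hence $\dim B/\mathfrak q\le1$. Lemma~\ref{lem:split} gives $B'$, $T_1\subset T'=T\otimes_BB'$, $T_2=T'/T_1$ and $\mathfrak b$. Put $L=M\otimes_BB'$ and $\bar M=L/T'=(M/T)\otimes_BB'$.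

The finitely generated torsion-free module $M/T$ embeds in $K^n$, where $K$ is the fraction field of $B$, and multiplying by a common denominator embeds it in $F=B^n$. Let $C=F/(M/T)$, and tensor with $B'$ to get $0\to\bar M\to F'\to C'\to0$ with $F'$ free and $C'$ finitely generated. By \eqref{eq:grade}, $H^0_I(F')=H^1_I(F')=0$. So $H^0_I(\bar M)=0$, and $H^1_I(\bar M)\cong H^0_I(C')$ is finitely generated. By Lemma~\ref{lem:low}(b), $\operatorname{Ass}H^2_I(\bar M)$ is finite.

Since $H^2_I(T_1)=H^3_I(T_1)=0$, we have $H^2_I(L)\cong H^2_I(L/T_1)$. The sequence $0\to T_2\to L/T_1\to\bar M\to0$ gives the exact sequence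
\[
H^1_I(\bar M)\xrightarrow{\ \delta\ }H^2_I(T_2)\to H^2_I(L/T_1)\to H^2_I(\bar M).
\]
With $X=\operatorname{coker}\delta$ this reads $0\to X\to H^2_I(L)\to H^2_I(\bar M)$, so by (A1) it remains to bound $\operatorname{Ass}X$. A quotient of a module with finitely many associated primes can have infinitely many (consider $\mathbb Q\to\mathbb Q/\mathbb Z$), so we use the cofiniteness of $H^2_I(T_2)$ and not merely the finiteness of its associated primes. The module $X$ is $\mathfrak b$-torsion, and $0\to\operatorname{im}\delta\to H^2_I(T_2)\to X\to0$ gives the exact sequence
\[
\operatorname{Hom}(B'/\mathfrak b,H^2_I(T_2))\to\operatorname{Hom}(B'/\mathfrak b,X)\to\operatorname{Ext}^1(B'/\mathfrak b,\operatorname{im}\delta).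
\]
The left term is finitely generated by cofiniteness. The right term is finitely generated because $\operatorname{im}\delta$ is a quotient of $H^1_I(\bar M)$. So the middle term is finitely generated, and $\operatorname{Ass}X$ is finite by (A3).

\medskip\noindent\textbf{Step 3: the case $i\ge3$ with $IB_{\mathfrak q}$ primary to $\mathfrak qB_{\mathfrak q}$.}
After shrinking, $\sqrt I=\mathfrak q$. If $d=2$, the maximal ideal of the regular local ring $B_{\mathfrak q}$ has two generators, so after shrinking $\mathfrak q$ has two generators and $H^i_I(M)=H^i_{\mathfrak q}(M)=0$ by (L1). If $d=3$, then $\dim B/I=\dim B/\mathfrak q\le1$, and (L6) and (A3) give finiteness. When $d=2$, the conditions $I\subset\mathfrak q$ and $\operatorname{ht}I\ge2$ force $IB_{\mathfrak q}$ to be primary to $\mathfrak qB_{\mathfrak q}$. So one case remains.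

\medskip\noindent\textbf{Step 4: the case $i\ge3$, $d=3$, with $IB_{\mathfrak q}$ not primary to $\mathfrak qB_{\mathfrak q}$.}
Here (L5) gives $\operatorname{cd}(IB_{\mathfrak q},B_{\mathfrak q})\le2$, but Lemma~\ref{lem:spread} spreads only the bound $1$. We reach that bound by placing the curve $V(IB_{\mathfrak q})$ on a surface each of whose branches contains a component of the curve. For example, if $I=(xy,yz,xz)$ defines the three axes in $\operatorname{Spec}k[x,y,z]$, the surface $xyz=0$ works, because $I$ becomes principal modulo each of $x$, $y$, $z$.

The ring $B^h$ is regular local of dimension three by (E3), hence a unique factorization domain. By \eqref{eq:grade} and (L3), $\operatorname{ht}IB^h\ge2$. By (E3), $\dim B^h/IB^h=\dim B_{\mathfrak q}/IB_{\mathfrak q}\ge1$, so the maximal ideal is not the only prime containing $IB^h$ and is not minimal over it. Thus the minimal primes $\mathfrak p_1,\dots,\mathfrak p_m$ of $IB^h$, $m\ge1$, all have height two. Factor a nonzero element of $\mathfrak p_j$ into prime elements; one factor $f_j$ lies in $\mathfrak p_j$. Then $f=f_1\cdots f_m$ lies in $\bigcap_j\mathfrak p_j=\sqrt{IB^h}$. By (E4) choose $(B',\mathfrak q')$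 such that the $f_j$ come from elements of $B'$, denoted by the same letters, and $f^N\in IB'$ for some $N$. The ring $B'$ is regular by (E2), so we may shrink it to a domain, and each $f_j$ is nonzero in $B'$ because its image in $B^h$ is.

Apply Lemma~\ref{lem:branch} to $\mathfrak h'=f_jB'$. The ideal $f_jB^h$ is prime, $\dim B^h/f_jB^h=2$, and $IB^h+f_jB^h\subset\mathfrak p_j\ne\mathfrak qB^h$. So after shrinking, $\operatorname{cd}(I,B'/f_jB')\le1$ for all $j$. As $B'$ is a domain, the factors of the chain
\[
B'\supset f_1B'\supset f_1f_2B'\supset\dots\supset fB'
\]
are isomorphic to $B'/f_1B',\dots,B'/f_mB'$, and therefore $H^n_I(B'/fB')=0$ for $n\ge2$. For $n\ge3$ the sequence $0\to B'\xrightarrow{f}B'\to B'/fB'\to0$ gives the exact sequence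
\[
0=H^{n-1}_I(B'/fB')\to H^n_I(B')\xrightarrow{\ f\ }H^n_I(B'),
\]
so $f$ acts injectively on $H^n_I(B')$. Every element of $H^n_I(B')$ is killed by a power of $I$, hence by a power of $f$, since $f^N\in IB'$. So $H^n_I(B')=0$ for all $n\ge3$, that is, $\operatorname{cd}(I,B')\le2$, and $H^i_I(M\otimes_BB')=0$.
\end{proof}

Regularity was used for unique factorization in Steps 1 and 4, for the equality of grade and height in \eqref{eq:grade}, and for the two generators in Step 3. The bound $d\le3$ was used in Step 2, to keep the torsion of $M$ within reach of Lemma~\ref{lem:split}, and in Step 4, to make the hypersurfaces $f_j=0$ two-dimensional at $\mathfrak q$.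

\section{From local rings to excellent rings of smaller dimension}\label{sec:local}

Applied directly to a five-dimensional local ring, Lemma~\ref{lem:accumulate} would lead to primes of height four, beyond Proposition~\ref{prop:three}. We gain the missing dimension by localizing so that infinitely many associated primes become the maximal ideals. To know the maximal ideals of such a localization we need prime avoidance for countably many primes. It fails in general: the maximal ideal of the countable ring $\mathbb Q[x,y]_{(x,y)}$ is the union of its countably many nonzero principal primes. It holds in complete local rings (Burch; Sharp--V\'amos), and completing also makes the ring excellent.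

\begin{lemma}[countable prime avoidance]\label{lem:cpa}
Let $(C,\mathfrak m)$ be a complete local ring. An ideal $\mathfrak a$ contained in a countable union of primes $P_n$ is contained in one of them.
\end{lemma}

\begin{proof}
The $\mathfrak m$-adic topology makes $C$ a complete metric space, and every ideal $\mathfrak c$ is closed because $\bigcap_k(\mathfrak c+\mathfrak m^k)=\mathfrak c$. So $\mathfrak a$ is a complete metric space and the union of the closed subsets $\mathfrak a\cap P_n$. By the Baire category theorem some $\mathfrak a\cap P_n$ contains a ball $a+(\mathfrak a\cap\mathfrak m^k)$. Then $a\in P_n$, and subtracting it gives $\mathfrak a\mathfrak m^k\subset\mathfrak a\cap\mathfrak m^k\subset P_n$. Hence $\mathfrak a\subset P_n$ or $P_n=\mathfrak m$. In the second case $\mathfrak a\subset P_n$ as well, because $1$ lies in none of the primes and so $\mathfrak a$ is proper.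
\end{proof}

\begin{lemma}\label{lem:drop}
Let $R$ be local, $M$ finitely generated, and $\operatorname{Ass}_RH^i_I(M)$ infinite. Let $C$ be $\widehat R$ or $\widehat R/\operatorname{Ann}\widehat M$. Then there are an integer $c\ge1$, distinct primes $P_n$ $(n\in\mathbb N)$ of $C$ with $\dim C/P_n=c$, and a localization $B=S^{-1}C$ with the following properties: $B$ is excellent, its maximal ideals are exactly the $S^{-1}P_n$, $\dim B\le\dim C-c$, and $\operatorname{Ass}_BH^i_{IB}(S^{-1}\widehat M)$ is infinite.
\end{lemma}

\begin{proof}
The map $R\to\widehat R$ is faithfully flat, so $P\widehat R\ne\widehat R$ for every prime $P$ of $R$. By flat base change and Lemma~\ref{lem:flat}, $H^i_I(\widehat M)=H^i_I(M)\otimes_R\widehat R$ has infinitely many associated primes over $\widehat R$. In both cases $\widehat M$ and $H^i_I(\widehat M)$ are $C$-modules, and the associated primes over $\widehat R$ and over the quotient $C$ correspond. The number $\dim C/P$ takes finitely many values and is zero only for the maximal ideal. So there are $c\ge1$ and distinct associated primes $P_n$, $n\in\mathbb N$, with $\dim C/P_n=c$. There are no inclusions among them, since $P_n\subsetneq P_l$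 would give $\dim C/P_n>\dim C/P_l$.

Put $S=C\setminus\bigcup_nP_n$, a multiplicative set. The primes of $B=S^{-1}C$ correspond to the primes of $C$ contained in $\bigcup_nP_n$, and by Lemma~\ref{lem:cpa} each of these lies in some $P_n$. So the maximal ideals of $B$ are the $S^{-1}P_n$, and $\dim B=\sup_n\operatorname{ht}P_n\le\dim C-c$. The ring $B$ is excellent by (X1). By (A2), all $S^{-1}P_n$ are associated primes of $S^{-1}H^i_I(\widehat M)=H^i_{IB}(S^{-1}\widehat M)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $\operatorname{Ass}_RH^i_I(M)$ is infinite, and apply Lemma~\ref{lem:drop} with $C=\widehat R$, a regular local ring of dimension five. The ring $B$ is excellent, regular as a localization of $C$, and of dimension at most four, and the finitely generated $B$-module $S^{-1}\widehat M$ contradicts Theorem~\ref{thm:four}.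
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b) and (c)]
Suppose some $\operatorname{Ass}_RH^i_I(M)$ is infinite. In case (b) take $C=\widehat R/\operatorname{Ann}\widehat M$, so that $\dim C=\dim M\le4$. Lemma~\ref{lem:drop} gives an excellent ring $B$ with $\dim B\le3$, contradicting part (a). In case (c) take $C=\widehat R$, so that $\dim B\le4$. A non-maximal prime of $B$ comes from a prime $\mathfrak q$ of $C$ with $\mathfrak q\subsetneq P_n$ for some $n$. Then $\dim C/\mathfrak q\ge c+1\ge2$, so the localization of $B$ at that prime, which is $C_{\mathfrak q}$, is regular by hypothesis. This contradicts Theorem~\ref{thm:four}.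
\end{proof}

\section{Sharpness of the bounds}\label{sec:sharp}

Let $k$ be a field, let $R$ be the localization of $k[x,y,s,t,u,v]$ at the homogeneous maximal ideal, and let
\[
f=sx^2v^2-(s+t)xyuv+ty^2u^2 .
\]
Katzman \cite{Ka} shows that $H^2_{(u,v)}(R/fR)$ has infinitely many associated primes. Lemma~\ref{lem:drop} lowers the dimension of a counterexample just as it lowers the dimension of the problem.

\begin{proof}[Proof of Theorem~\ref{thm:more}(d)]
The ring $R$ is regular local of dimension six, and $M=R/fR$ has dimension five because $f$ is a nonzero element of the maximal ideal of the domain $R$. So $5$ in Theorem~\ref{thm:main} cannot be replaced by $6$, nor $4$ in (b) by $5$. Lemma~\ref{lem:drop} with $C=\widehat R$ gives an excellent regular ring of dimension at most five with a finitely generated module whose second local cohomology has infinitely many associated primes. By Theorem~\ref{thm:four} its dimension is exactly five, so $4$ in that theorem cannot be replaced by $5$. Lemma~\ref{lem:drop} with $C=\widehat R/f\widehat R=\widehat R/\operatorname{Ann}\widehat M$, of dimension five, gives an excellent ring of dimension at most four with the same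 property. By (a) its dimension is exactly four, so $3$ in (a) cannot be replaced by $4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BN}
Bahmanpour and Naghipour, J. Algebra 321 (2009), 1997--2011.

\bibitem{EGA}
EGA IV.

\bibitem{Ha}
Hartshorne, \emph{Algebraic Geometry}.

\bibitem{Ka}
Katzman, J. Algebra 252 (2002), 161--166.

\bibitem{MV}
Thomas Marley and Janet C. Vassilev, \emph{Cofiniteness and associated primes of local cohomology modules}, arXiv:math/0209216 (2002).

\end{thebibliography}
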